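# Packing boxes into a box of minimum volume: a PTAS from sampled coordinates

## 1. Boxes that are small in every direction

We are given $n$ axis-parallel boxes in space, the items. We want to place all of them, without turning them and without overlap, inside one axis-parallel box whose three sides we may choose freely, so that the volume of that box is as small as possible. This is the problem 3D-MVBB (minimum volume bounding box). Sides are positive rationals. It costs nothing to work in any fixed dimension $d\ge 1$: an item $i$ has side vector $(i_1,\dots,i_d)$, and for $d=3$ this is (height, width, depth). "Without overlap" means that interiors are disjoint. Two boxes have disjoint interiors exactly when, for some coordinate $s$, their projections to axis $s$ have disjoint interiors. We write $\mathrm{OPT}$ for the minimum volume, $[m]=\{1,\dots,m\}$, $y^+=\max\{y,0\}$ and $\ell_s=\max_i i_s$.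

A *PTAS* is a family of algorithms, one for each fixed $\varepsilon>0$, each running in time polynomial in the input size and returning a packing into a box of volume at most $(1+\varepsilon)\mathrm{OPT}$. It is an *EPTAS* if the running time is $f(\varepsilon)\cdot\mathrm{poly}(\text{input size})$, with a polynomial that does not depend on $\varepsilon$. It is an *FPTAS* if the running time is polynomial in the input size and in $1/\varepsilon$.

If $d=1$, put the intervals in a row and $\mathrm{OPT}$ is their total length. In higher dimension the easiest situation is the one in which every item is tiny compared with the space available. Then items behave like sand, and only volume matters. Here is the precise form.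

**Lemma 1.** Let $k\ge 1$ and $0<\mu\le \gamma/(4k)$. Any finite set of $k$-dimensional boxes with all sides $\le\mu$ and total volume $V\le \gamma^k-2(k-1)\mu\gamma^{k-1}$ can be packed, in polynomial time, into a cube of side $\gamma$.

**Proof.** The proof is by induction on $k$. For $k=1$ the hypothesis says that the total length is at most $\gamma$, and we put the intervals in a row.

Let $k\ge2$. We build horizontal layers, each filled by the $(k-1)$-dimensional case. Put
$$v=\gamma^{k-1}-2(k-2)\mu\gamma^{k-2}.$$
This is the amount of base volume that the induction hypothesis can place in $[0,\gamma]^{k-1}$; its condition $\mu\le\gamma/(4(k-1))$ holds. The base of a box (its first $k-1$ sides) has volume at most $\mu^{k-1}\le\mu\gamma^{k-2}$, so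
$$v-\mu^{k-1}\ \ge\ \gamma^{k-2}\bigl(\gamma-(2k-3)\mu\bigr)\ >\ 0. \tag{1}$$
In particular a single base always has volume at most $v$.

Sort the boxes by their $k$-th side, called the height, in non-increasing order. Cut the sorted list into consecutive groups $1,2,\dots$, each one maximal subject to total base volume $\le v$. By induction the bases of a group fit into $[0,\gamma]^{k-1}$, so group $g$ fits into a layer with this base whose height $H_g$ is the largest height in the group. Stack the layers. We must show $\sum_g H_g\le\gamma$.

A group that is not the last has base volume $>v-\mu^{k-1}$, since the next box did not fit any more. All its boxes have height $\ge H_{g+1}$, because the list is sorted. So group $g$ has volume at least $(v-\mu^{k-1})H_{g+1}$. Summing over the non-last groups, $V\ge (v-\mu^{k-1})\sum_{g\ge2}H_g$. With $H_1\le\mu$ this gives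
$$\sum_g H_g\le \mu+\frac{V}{v-\mu^{k-1}} .$$
The right side is at most $\gamma$ if $V\le(\gamma-\mu)(v-\mu^{k-1})$. By (1),
$$(\gamma-\mu)(v-\mu^{k-1})\ge\gamma^{k-2}(\gamma-\mu)\bigl(\gamma-(2k-3)\mu\bigr)=\gamma^{k-2}\bigl(\gamma^2-2(k-1)\mu\gamma+(2k-3)\mu^2\bigr)\ge\gamma^k-2(k-1)\mu\gamma^{k-1}\ge V .$$
The procedure consists of sorting and greedy grouping, repeated through $k$ levels of recursion, so it is polynomial. $\blacksquare$

**Proposition 1 (the easy case).** Let $d=3$, let $0<\varepsilon\le1$ be rational and $\gamma_0=\max\{12,\,4(1+\varepsilon)/\varepsilon\}$. For instances with total item volume at least $(\gamma_0^3-4\gamma_0^2)\,\ell_1\ell_2\ell_3$, a packing into a box of volume at most $(1+\varepsilon)^2\,\mathrm{OPT}$ can be found in polynomial time.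

**Proof.** Divide each axis $s$ by $\ell_s$. This multiplies all volumes by the same constant, so ratios do not change, and now all sides are at most $1$ and the total volume is $V\ge\varphi(\gamma_0)$ with $\varphi(\gamma)=\gamma^3-4\gamma^2$. The function $\varphi$ is continuous, increasing for $\gamma\ge\gamma_0$, and unbounded. So bisection finds a rational $\gamma\ge\gamma_0$ with $V\le\varphi(\gamma)\le(1+\varepsilon)V$. Lemma 1 with $k=3$, $\mu=1\le\gamma/12$ packs all items into a cube of side $\gamma$. Its volume is
$$\gamma^3=\varphi(\gamma)\cdot\frac{\gamma}{\gamma-4}\le(1+\varepsilon)V\cdot(1+\varepsilon)\le(1+\varepsilon)^2\,\mathrm{OPT},$$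
where $\gamma\le(1+\varepsilon)(\gamma-4)$ is just $\gamma\ge4(1+\varepsilon)/\varepsilon$, and $V\le\mathrm{OPT}$ because the items do not overlap. $\blacksquare$

The hypothesis says that the total volume is a large constant times $\ell_1\ell_2\ell_3$. What changes when it is not?

## 2. Items as long as the box, and the theorems

In general an item may be as long as the whole box in some directions. Two examples show that volume then says almost nothing.

*In the plane.* Take an item $1\times L$ and an item $L\times1$ with $L\ge 1$. Both sides of the box must be at least $L$, and the two items must be separated along one axis, where the side is then at least $L+1$. So $\mathrm{OPT}=L(L+1)$, while the total area is $2L$.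

*In space.* Take rods $L\times1\times1$, $1\times L\times1$, $1\times1\times L$ with $L\ge2$. The cube of side $L$ is enough: place them at
$$[0,L]\times[0,1]\times[0,1],\qquad [0,1]\times[0,L]\times[1,2],\qquad [1,2]\times[1,2]\times[0,L].$$
The first two are separated along axis 3, the first and third along axis 2, the last two along axis 1. Since every side must be at least $L$, $\mathrm{OPT}=L^3$, while the total volume is $3L$.

Two known results are quoted with the problem: for every constant $\varepsilon>0$ there is a polynomial-time $(3+\varepsilon)$-approximation for 3D-MVBB, and there is an asymptotic scheme, returning a box of volume at most $(1+\varepsilon)\mathrm{OPT}+O_\varepsilon(1)\,\ell_1\ell_2\ell_3$. In the rod example $\ell_1\ell_2\ell_3=L^3=\mathrm{OPT}$, so the additive term is as large as $\mathrm{OPT}$ itself. Whether a PTAS exists is posed as an open problem in Debajyoti Kar, Arindam Khan, Malin Rau, "Improved Approximation Algorithms for Three-Dimensional Bin Packing", arXiv:2503.08863 (2025). We prove the following.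

**Theorem 1.** For every fixed $d\ge1$ and $\varepsilon'>0$ there is an algorithm with running time $f(d,\varepsilon')\cdot\mathrm{poly}_d(\text{input size})$ that returns a packing into a box of volume at most $(1+\varepsilon')\mathrm{OPT}$ (no rotations). In particular 3D-MVBB has a PTAS, even an EPTAS. Hence, if $\mathrm P\neq\mathrm{NP}$, it is not NP-hard to approximate 3D-MVBB within $1+\varepsilon$ for any constant $\varepsilon>0$.

**Theorem 2.** The same holds if each item comes with an arbitrary nonempty set of allowed axis permutations.

**Theorem 3.** For $d\ge2$ (without rotations) there is no FPTAS unless $\mathrm P=\mathrm{NP}$.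

The last sentence of Theorem 1 follows from the first: if approximation within $1+\varepsilon$ were NP-hard, the polynomial algorithm would give $\mathrm P=\mathrm{NP}$. You may read everything with $d=3$.

## 3. Guessing the sides of the optimal box

We want to try only a few candidate boxes. For that we need to know that an optimum exists and in which range its sides lie.

**Proposition 2.** $\mathrm{OPT}$ is attained by a packing in which all box sides and all coordinates of items are sums of item sides, and whose box sides $\beta_s^*$ satisfy $\ell_s\le\beta_s^*\le n\ell_s$.

**Proof.** In any packing, each pair of items is separated along some coordinate, in some order. Fix for every pair such a coordinate and order. For coordinate $s$ this gives constraints $x_{j,s}\ge x_{i,s}+i_s$ for certain pairs $(i,j)$, that is, a directed graph on the items, which is acyclic because the constraints are satisfiable and $i_s>0$. Conversely, any coordinates satisfying all these constraints give a packing. The smallest nonnegative solution takes $x_{j,s}$ to be the largest total $s$-side along a path of predecessors of $j$, and the smallest possible box side is the largest value of $x_{j,s}+j_s$, the weight of a longest path. All coordinates are minimized at once,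 so for the fixed choice the minimum volume is attained by these values. There are finitely many choices of coordinates and orders, so the overall minimum is attained. A path visits each item at most once, so its weight is at most $n\ell_s$, and the item with the largest $s$-side shows that it is at least $\ell_s$. $\blacksquare$

Let $\varepsilon>0$ be rational. Among the values $\ell_s(1+\varepsilon)^j$, $0\le j\le\lceil\log_{1+\varepsilon}n\rceil$, let $\beta_s$ be the smallest that is $\ge\beta_s^*$. Then
$$\beta_s^*\le\beta_s\le(1+\varepsilon)\beta_s^* . \tag{2}$$
So we try all these values on every axis, and divide axis $s$ by $\beta_s$. From now on we think of one such normalized instance: all sides are $\le1$, and for the right guess the items pack into $[0,1]^d$, so their total volume is at most $1$. The goal is to pack them into a cube of side $1+O_d(\varepsilon)$.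

## 4. Thin items of small total volume

We shall approximate the packing in the unit cube by something of constant complexity, and some items will be left over. The rod example warns us that small total volume does not make items cheap. But if each leftover item also has a *short side*, it is cheap: it goes into a thin slab glued to the box. The lemma says how thin. Both terms in its bound are needed: the item $1\times\theta\times\theta$ has volume only $\theta^2$ but thickness $\theta$, and $N$ items $1\times1\times\theta$ need thickness $N\theta$, their volume.

**Lemma 2.** Let $A_d=4(4d)^{d-1}$. Given $d$-dimensional items with all sides $\le1$, with $s$-th side $\le\theta$, and of total volume $V$, one can pack them in polynomial time into a slab that has side $1$ in all coordinates other than $s$ and thickness at most $A_d(\theta+V)$ in coordinate $s$.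

**Proof.** Call the $s$-th side the thickness. Let $\kappa=1/(4d)$. We make every non-thickness side either equal to $1$ or at most $\kappa$, and then use layers filled by Lemma 1.

Partition the items by the set $P$ of coordinates $\neq s$ in which their side is $>\kappa$. Fix $P$ and round the sides in $P$ up to $1$. Each rounding costs a factor less than $4d$, so the rounded volume satisfies $V_P'\le(4d)^{d-1}V_P$, where $V_P$ is the original volume of this part. Let $k=d-1-|P|$ be the number of remaining coordinates.

If $k=0$, all sides other than the thickness are $1$. Stack the items; the total thickness is exactly $V'_P$.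

If $k\ge1$, sort by thickness, non-increasing, and form consecutive maximal groups whose total $k$-dimensional base volume, over the coordinates not in $P\cup\{s\}$, is at most $\frac12$. Apply Lemma 1 in these $k$ coordinates with $\gamma=1$, $\mu=\kappa\le1/(4k)$. Its volume bound is $1-2(k-1)\kappa\ge\frac12$, so each group fits in one layer, whose thickness $H_g$ is the largest thickness in the group. A single base has volume at most $\kappa^k\le\kappa\le\frac14$, so every non-last group has base volume $>\frac14$, and its items have thickness $\ge H_{g+1}$. Hence $V_P'\ge\frac14\sum_{g\ge2}H_g$, and the layers have total thickness at most $\theta+4V_P'$.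

There are at most $2^{d-1}$ sets $P$. Stacking the parts gives thickness at most $2^{d-1}\theta+4(4d)^{d-1}V\le A_d(\theta+V)$. $\blacksquare$

## 5. Cell densities, and where they fail

Suppose the items pack into $[0,1]^d$. We call a side long if it exceeds some $\delta$ and short if it is at most some much smaller $\mu$. Items with only long sides are few. All others have a short side, and there may be many of them, interlocked in complicated ways: rods, plates, grains. A sensible plan is to overlay a fine grid and find a constant-size description of how these types fill it.

Rounding short sides up to multiples of the grid width is hopeless: $n$ plates of thickness $1/n$ rounded up to width $\gamma$ have total thickness $n\gamma$.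

The next thing to try is to record, for every grid cell, the *fraction* of its volume occupied by each type, and to search for fractions that fill no cell beyond its volume, that give each type its correct total volume, and that are constant along long items. Such a record has constant size after rounding. It fails because it does not determine a packing. In the plane, take $n$ horizontal rods $1\times\frac1{2n}$ and $n$ vertical rods $\frac1{2n}\times1$. The record "every cell is half horizontal, half vertical" passes all the tests, for every grid on $[0,1]^2$. But *the rods do not pack into $[0,1+\varepsilon]^2$ for any $0<\varepsilon<\frac14$.*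

To see this, suppose they did. Every horizontal rod has an $x$-projection of length $1$ inside $[0,1+\varepsilon]$, so this projection contains $[\varepsilon,1]$. Thus any two horizontal rods overlap in $x$, and their $y$-projections have disjoint interiors. In the same way the $y$-projection of every vertical rod contains $[\varepsilon,1]$, and the $x$-projections of the vertical rods have disjoint interiors. If the interior of the $x$-projection of some vertical rod meets $(\varepsilon,1)$, this rod overlaps every horizontal rod in $x$, so every horizontal rod must avoid it in $y$. Then all $y$-projections of horizontal rods lie in $[0,\varepsilon]\cup[1,1+\varepsilon]$, of total length $2\varepsilon<\frac12$, although their lengths sum to $\frac12$. Otherwise all $x$-projections of vertical rods lie in $[0,\varepsilon]\cup[1,1+\varepsilon]$, and we get the same contradiction.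

So densities lose the one thing that matters, namely which lines cross. A record is needed in which non-overlap holds *exactly*, while volumes may be only approximate.

Sampling gives such a record. Suppose first that we choose one random point in each cell, independently, and hand the whole cell to the type of the item found there. Then no cell is used twice, and volumes are right on average. But long items are torn apart: if thin horizontal strips cover half of each cell in a row of $r$ cells, the independent points all hit strips with probability only $2^{-r}$, so we do not see runs of $r$ cells.

The remedy is to sample *coordinates* and not points. Choose random values $u_{s,p}$ on each axis $s$, and look at the optimal packing at the points $(u_{1,p_1},\dots,u_{d,p_d})$ of the product grid. All cells with the same $p_2$ now use the same second coordinate, so in the strip example a whole row sees strips or a whole row does not. Three things make this work.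

First, each grid point lies in the interior of at most one item, so non-overlap survives with no error at all.

Second, a long side should be seen as a full run of cells whose length is not random. For this we snap long sides to a coarse grid of width $\eta$, after stretching the packing by $1+\varepsilon$ to make room, and we draw each sample uniformly from a coarse interval. Whether a sample is inside a snapped long side then depends only on its coarse interval.

Third, with many samples $N$ per coarse interval, the number of grid points that see a given type is close to its mean, so volumes survive approximately.

## 6. Scales, classes and blueprints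

Now come the constants. Each is chosen for one inequality used later, and I say which.

Let $\varepsilon=1/E$ with an integer $E\ge2$. For $\delta\in(0,1)$ with $1/\delta$ an integer, put
$$\eta=\frac{\varepsilon\delta}{2},\quad K=\frac{1+\varepsilon}{\eta}=\frac{2(E+1)}{\delta},\quad T=(2K^2)^d,\quad N=d\,4^d\,T^2E^2,\quad\gamma=\frac{\eta}{N},\quad\mu(\delta)=\frac{\gamma\,\varepsilon}{d\,2^{d+1}\,T}.$$
Here $\eta$ is the coarse width, with $2\eta=\varepsilon\delta$ so that snapping fits into the stretch; $K$ is the number of coarse intervals in $[0,1+\varepsilon]$; $T$ bounds the number of types with positions; $N$ is the number of samples per coarse interval, large enough for the variance; $\gamma$ is the fine width; and $\mu$ is so small that short sides are negligible in a cell of width $\gamma$. Since $1/\eta=2E/\delta$, the numbers $1/\eta$, $K$, $N$, $1/\mu(\delta)$ are integers. Also $\mu<\delta$, $\mu\le\gamma/(4d)$ (because $\varepsilon/(2^{d+1}T)\le\frac14$), and $T\mu\le\varepsilon$.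

The side lengths between $\mu$ and $\delta$ are unpleasant, being neither long nor short. We get rid of them by choosing among several scales. Let $\delta_0=\varepsilon$, $\delta_{t+1}=\mu(\delta_t)$ and $m=dE$. Everything so far depends on $d,\varepsilon$ only.

Consider items with all sides $\le1$ and total volume $\le1$. For $0\le t<m$ let $M_t$ be the set of items with some side in $(\delta_{t+1},\delta_t]$. These intervals are disjoint and an item has $d$ sides, so it lies in at most $d$ of the sets. Thus $\sum_t\mathrm{vol}(M_t)\le d$, and some $t$ has
$$\mathrm{vol}(M_t)\le \frac dm=\varepsilon. \tag{3}$$
Fix such a $t$ and write $\delta=\delta_t$, $\mu=\delta_{t+1}$.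

**Definition (types of items).** Items in $M_t$ are *medium*. A non-medium item $i$ has every side either $>\delta$ or $\le\mu$; let
$$L_i=\{s:i_s>\delta\},\qquad S_i=\{s:i_s\le\mu\},\qquad k_s(i)=\lceil i_s/\eta\rceil\quad(s\in L_i).$$
If $S_i=\emptyset$ the item is *big*. The other non-medium items are grouped into *classes* $c=(S,(k_s)_{s\in L})$ with $S=S_i\ne\emptyset$ and $L=[d]\setminus S$. The *cross-section* of such an item is $\mathrm{cr}(i)=\prod_{s\in S_i}i_s$, and $\sigma(c)=\sum_{i\in c}\mathrm{cr}(i)$.

Big items have volume $>\delta^d$, so there are at most $\delta^{-d}$ of them. Since all sides are $\le1$, we have $\mathrm{vol}(i)\le\mathrm{cr}(i)$, and since $1/\eta$ is an integer, $1\le k_s\le1/\eta\le K$. For example, if $d=3$, a rod with sides $(\frac12,\mu,\mu)$, where $\frac12>\delta$, has $S=\{2,3\}$, $L=\{1\}$, $k_1=\lceil1/(2\eta)\rceil$ and cross-section $\mu^2$. A plate $(1,1,\mu)$ has $S=\{3\}$ and cross-section $\mu$, its thickness. A grain with all sides $\le\mu$ has $L=\emptyset$, and its cross-section is its volume.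

Divide $[0,1+\varepsilon]$ on each axis into *coarse intervals* $J_k=[(k-1)\eta,k\eta]$, $k\in[K]$, and divide the cube $[0,1+\varepsilon]^d$ into *fine cells* $\prod_s[(p_s-1)\gamma,p_s\gamma]$, $p\in[KN]^d$. The fine index $p_s$ lies in the coarse interval number $\lceil p_s/N\rceil$.

**Definition (blueprint).** A *blueprint* consists of the following data.

* For each big item $b$, a vector $a(b)$ of integers $0\le a_s\le K-k_s(b)$. The item occupies the *block* of fine cells with $a_sN<p_s\le(a_s+k_s)N$ for all $s$.
* For each class $c=(S,k)$ and each position $a\in\prod_{s\in L}\{0,\dots,K-k_s\}$, a set $Q_{c,a}\subseteq[KN]^S$. Each $q\in Q_{c,a}$ defines a *tube*: all fine cells with $p_s=q_s$ for $s\in S$ and $a_sN<p_s\le(a_s+k_s)N$ for $s\in L$.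

It is *valid* if all blocks (of distinct big items) and all tubes (of distinct triples $(c,a,q)$) are pairwise disjoint as sets of cells. Put $m_c=\sum_a|Q_{c,a}|$ and $\mathrm{cap}(c)=\gamma^{|S|}m_c$.

So a tube is one fine cell wide in the short directions, and in the long directions it is a run of coarse intervals just long enough for one item of the class. The capacity is the total cross-section of the tubes.

*A tiny example.* Let $d=2$, $K=3$, $N=2$, so there are $6\times6$ fine cells (the sizes are only for illustration). A big item with $k=(1,1)$, $a=(0,0)$ occupies the cells with $p_1,p_2\in\{1,2\}$. A tube with $S=\{2\}$, $k_1=2$, $a_1=1$, $q=5$ is the run $p_1\in\{3,4,5,6\}$, $p_2=5$. A tube with $S=\{1\}$, $k_2=2$, $a_2=0$, $q=3$ is the run $p_1=3$, $p_2\in\{1,2,3,4\}$. These three are disjoint, so they form a valid blueprint. With $q=1$ instead of $q=3$, the last tube would hit the block in the cell $(1,1)$.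

*The number of blueprints is constant.* For given $S$ there are at most $K^{|L|}$ vectors $k$ and at most $K^{|L|}$ positions $a$, so the number of pairs $(c,a)$ is at most $\sum_SK^{2|L|}\le(1+K^2)^d\le T$. Hence there are at most $K^{d\delta^{-d}}\,2^{T(KN)^d}$ blueprints, a number depending on $d$ and $\varepsilon$ only. So we can try all of them, and we only need to prove that a good one exists.

## 7. A random grid sees a good blueprint

**Lemma 3.** If all items pack into $[0,1]^d$, then there is a valid blueprint with
$$\sum_c\bigl(\sigma(c)-\mathrm{cap}(c)\bigr)^+\le\varepsilon .$$

**Proof.** Let item $i$ be packed at $\prod_s[x_{i,s},x_{i,s}+i_s]$.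

**Step 1: snapping.** The purpose is to make long sides unions of coarse intervals, without overlap. Stretch the packing by $1+\varepsilon$. Item $i$ now owns the slot $\prod_sI_{i,s}\subseteq[0,1+\varepsilon]^d$ with $I_{i,s}=[(1+\varepsilon)x_{i,s},(1+\varepsilon)(x_{i,s}+i_s)]$, and slots have pairwise disjoint interiors. For a non-medium item and $s\in L_i$ let $a_s(i)=\lceil(1+\varepsilon)x_{i,s}/\eta\rceil$. Then
$$[a_s\eta,(a_s+k_s)\eta]\subseteq I_{i,s}. \tag{4}$$
The left end is clear. For the right end, rounding up costs less than $\eta$ each time, and $2\eta=\varepsilon\delta<\varepsilon i_s$:
$$(a_s+k_s)\eta<(1+\varepsilon)x_{i,s}+\eta+i_s+\eta=(1+\varepsilon)x_{i,s}+i_s+\varepsilon\delta<(1+\varepsilon)(x_{i,s}+i_s).$$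
As the slot ends at or before $1+\varepsilon=K\eta$, we get $a_s+k_s\le K$, so $a(i)$ is a legal position. Let
$$R_i=\prod_{s\in L_i}[a_s\eta,(a_s+k_s)\eta]\times\prod_{s\in S_i}I_{i,s}\ \subseteq\ \prod_sI_{i,s}.$$
The sets $R_i$ have pairwise disjoint interiors.

**Step 2: sampling.** The purpose is to define a random blueprint. For $s\in[d]$ and $p\in[KN]$ choose independent $u_{s,p}$, uniform in the open interval $\mathrm{int}\,J_{\lceil p/N\rceil}$. So each coarse interval on each axis receives $N$ samples. Put each big item $b$ at position $a(b)$. For each pair $(c,a)$ with $c=(S,k)$ let
$$B_{c,a}=\bigcup_{i\in c,\ a(i)=a}\ \prod_{s\in S}\mathrm{int}\,I_{i,s}\subseteq\mathbb R^S,\qquad Q_{c,a}=\bigl\{q\in[KN]^S:(u_{s,q_s})_{s\in S}\in B_{c,a}\bigr\}.$$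
In words: we open the tube $(c,a,q)$ if the sampled point with index $q$, in the short directions, sees an item of class $c$ at position $a$.

*An illustration.* Ignore stretching, let $d=2$, $K=2$, $\eta=\frac12$, and fill the left half of $[0,1]^2$ with thin horizontal rods of length $\frac12$ and thickness $\tau$ alternating with gaps of thickness $\tau$, where $\frac12$ is a multiple of $2\tau$; fill the right half with thin vertical rods of length $1$. For the horizontal class, at $a_1=0$, each index $q\in[2N]$ enters $Q$ with probability $\frac12$, independently. So $|Q|$ is binomial, and the capacity $\gamma|Q|$, with $\gamma=\frac1{2N}$, has mean $\frac12$, the total thickness of these rods, and standard deviation $\frac1{2\sqrt{2N}}$. For the vertical class, almost surely exactly the indices $q=N+1,\dots,2N$ are chosen. Horizontal tubes use only $p_1\le N$, vertical ones only $p_1>N$.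

**Step 3: validity, for every outcome.** Here we show that non-overlap survives exactly. For a fine cell $p$ let $u_p=(u_{1,p_1},\dots,u_{d,p_d})$.

Suppose $p$ lies in the tube $(c,a,q)$, $c=(S,k)$. Then $q=p_S:=(p_s)_{s\in S}$, so $(u_{s,p_s})_{s\in S}\in\prod_{s\in S}\mathrm{int}\,I_{i,s}$ for some $i\in c$ with $a(i)=a$. For $s\in L$ the inequality $a_sN<p_s\le(a_s+k_s)N$ says $a_s+1\le\lceil p_s/N\rceil\le a_s+k_s$, so $u_{s,p_s}\in(a_s\eta,(a_s+k_s)\eta)$. Together, $u_p\in\mathrm{int}\,R_i$. In the same way, if $p$ lies in the block of $b$ then $u_p\in\mathrm{int}\,R_b$.

Now suppose $p$ lies in two distinct objects. They are not two tubes with the same $(c,a)$, because then both have $q=p_S$ and they are equal. So they come from two different items: class and position are determined by the item, big items belong to no class, and distinct blocks belong to distinct big items. But then $u_p$ lies in the interiors of two different sets $R_i$, contradicting Step 1. So the blueprint is valid.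

**Step 4: expected capacity.** The purpose is to see that capacities are right on average. Fix $(c,a)$ with $c=(S,k)$ and put $h=|S|$. For $q\in[KN]^S$ the point $(u_{s,q_s})_{s\in S}$ is uniform in the coarse cell $\prod_{s\in S}\mathrm{int}\,J_{\lceil q_s/N\rceil}$, so
$$\Pr[q\in Q_{c,a}]=\eta^{-h}\,\mathrm{vol}\Bigl(B_{c,a}\cap\prod_{s\in S}J_{\lceil q_s/N\rceil}\Bigr).$$
Each coarse cell corresponds to $N^h$ indices $q$, and the coarse cells cover $[0,1+\varepsilon]^S\supseteq B_{c,a}$. Summing over $q$ gives $\mathbb E|Q_{c,a}|=N^h\eta^{-h}\mathrm{vol}(B_{c,a})=\gamma^{-h}\mathrm{vol}(B_{c,a})$, that is,
$$\mathbb E\,\gamma^h|Q_{c,a}|=\mathrm{vol}(B_{c,a}).\tag{5}$$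
Items with equal $(c,a)$ have sets $R_i$ with the same $L$-part, which has nonempty interior as $k_s\ge1$. Since the $R_i$ have disjoint interiors, the boxes $\prod_{s\in S}I_{i,s}$ of these items must have disjoint interiors. Hence $\mathrm{vol}(B_{c,a})=(1+\varepsilon)^h\sum_{i\in c,\,a(i)=a}\mathrm{cr}(i)$, and
$$\sum_a\mathrm{vol}(B_{c,a})\ge\sigma(c).\tag{6}$$

**Step 5: variance.** The purpose is to find one outcome that is good for all pairs $(c,a)$ together. Write $|Q_{c,a}|=\sum_qX_q$ with indicators $X_q$. The variable $X_q$ depends only on $u_{s,q_s}$, $s\in S$. If $q$ and $q'$ agree in no coordinate, they use disjoint sets of samples, and $X_q,X_{q'}$ are independent. The number of ordered pairs agreeing in a given coordinate is $(KN)^{2h-1}$, so at most $h(KN)^{2h-1}$ pairs agree somewhere. Each covariance is at most $1$. With $\gamma KN=\eta K=1+\varepsilon$,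
$$\mathrm{Var}\bigl(\gamma^h|Q_{c,a}|\bigr)\le\gamma^{2h}\,h\,(KN)^{2h-1}=h\,\frac{(1+\varepsilon)^{2h}}{KN}\le\frac{d\,4^d}{N}.$$
By Cauchy–Schwarz, $\mathbb E|X-\mathbb EX|\le\sqrt{\mathrm{Var}\,X}$. There are at most $T$ pairs $(c,a)$, so by (5)
$$\mathbb E\sum_{c,a}\bigl|\gamma^{|S|}|Q_{c,a}|-\mathrm{vol}(B_{c,a})\bigr|\le T\sqrt{\frac{d\,4^d}{N}}=T\cdot\frac1{TE}=\varepsilon .$$
Some outcome has this sum at most $\varepsilon$. For it, (6) and $\mathrm{cap}(c)=\sum_a\gamma^{|S|}|Q_{c,a}|$ give
$$\sigma(c)-\mathrm{cap}(c)\le\sum_a\bigl(\mathrm{vol}(B_{c,a})-\gamma^{|S|}|Q_{c,a}|\bigr)\le\sum_a\bigl|\gamma^{|S|}|Q_{c,a}|-\mathrm{vol}(B_{c,a})\bigr|.$$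
The right side is nonnegative, so it also bounds $(\sigma(c)-\mathrm{cap}(c))^+$. Sum over $c$. $\blacksquare$

The randomness is used only to prove existence. The algorithm enumerates blueprints and is deterministic.

## 8. Filling a blueprint

A blueprint contains no information about which item of a class goes where. None is needed: items of one class are interchangeable in the long directions, and in the short directions they are grains inside a fine cell, so Lemma 1 applies.

**Lemma 4.** Given a valid blueprint, one can in polynomial time place all big items and, from each class $c$, all items except a leftover set of cross-section at most $(\sigma(c)-\mathrm{cap}(c))^++\lambda_c$, without overlap inside $[0,1+\varepsilon]^d$, where $\sum_c\lambda_c\le\varepsilon$. The numbers $\lambda_c$ depend only on the blueprint, and the statement holds with the items of $c$ replaced by any finite set of items of class $c$ and $\sigma(c)$ by the cross-section of that set.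

**Proof.** Since $N\gamma=\eta$, the block of $b$ is the region $\prod_s[a_s\eta,(a_s+k_s)\eta]$. Place $b$ with lower corner $(a_s(b)\eta)_s$; it stays inside because $i_s\le k_s\eta$.

A tube $(c,a,q)$ with $c=(S,k)$ is the region $\prod_{s\in S}[(q_s-1)\gamma,q_s\gamma]\times\prod_{s\in L}[a_s\eta,(a_s+k_s)\eta]$. Let $h=|S|$ and $w=\gamma^h-2(h-1)\mu\gamma^{h-1}$. Any set of class-$c$ items with total cross-section at most $w$ fits into the tube: in the $S$-coordinates pack the $h$-dimensional boxes with sides $i_s\le\mu$ into the cube of side $\gamma$ by Lemma 1 (allowed, since $\mu\le\gamma/(4d)\le\gamma/(4h)$), and in each $L$-coordinate start at $a_s\eta$, where there is room as $i_s\le k_s\eta$. The regions of distinct blocks and tubes have disjoint interiors by validity, so nothing overlaps.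

Fill the tubes of $c$ one after another, going to the next tube when the next item would push the cross-section above $w$. An item has cross-section at most $\mu^h\le\mu\gamma^{h-1}$. So if items remain at the end, each of the $m_c$ tubes has received at least
$$w-\mu^h\ge\gamma^h-(2h-1)\mu\gamma^{h-1}\ge\gamma^h-2h\mu\gamma^{h-1}.$$
The leftover cross-section is then at most $\sigma(c)-m_c(\gamma^h-2h\mu\gamma^{h-1})=\sigma(c)-\mathrm{cap}(c)+\lambda_c$ with
$$\lambda_c=2h\mu\gamma^{h-1}m_c=2h\,\frac\mu\gamma\,\mathrm{cap}(c).$$
If no items remain, there is nothing to show. Finally $\gamma^h|Q_{c,a}|\le(\gamma KN)^h=(1+\varepsilon)^h\le2^d$, and there are at most $T$ pairs $(c,a)$, so $\sum_c\mathrm{cap}(c)\le T2^d$ and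
$$\sum_c\lambda_c\le2d\cdot\frac\mu\gamma\cdot T\,2^d=2d\cdot\frac{\varepsilon}{d\,2^{d+1}T}\cdot T\,2^d=\varepsilon.\qquad\blacksquare$$

## 9. The approximation scheme without rotations

**Proof of Theorem 1.** We may assume $\varepsilon'\le1$. Let $C=1+4A_d$ and choose $\varepsilon=1/E$ with an integer $E$ such that $\varepsilon\le\varepsilon'/(2d(1+2C))$; then $E\ge2$.

**Step 1: the algorithm.**

1. For each coordinate $s$ try all $\beta_s=\ell_s(1+\varepsilon)^j$, $0\le j\le\lceil\log_{1+\varepsilon}n\rceil$. For each choice $(\beta_s)_s$ divide the $s$-coordinates by $\beta_s$; since $\beta_s\ge\ell_s$, all sides are $\le1$. If the total normalized volume exceeds $1$, skip this choice.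
2. Choose $t$ as in (3), and compute medium items, big items and classes.
3. For every valid blueprint apply Lemma 4. Let $Z$ be the set of medium items and leftovers. Every item of $Z$ has a side $\le\delta_t\le\varepsilon$: a medium item by definition, a leftover because it has a side $\le\mu<\delta_t$. Partition $Z=Z_1\cup\dots\cup Z_d$ so that items in $Z_s$ have $s$-th side $\le\delta_t$. Pack $Z_s$ by Lemma 2 into a slab, and place this slab at $x_s\ge1+\varepsilon$, starting at $x_s=1+\varepsilon$, with $x_{s'}\in[0,1]$ for $s'\ne s$.
4. Undo the normalization and output the packing of smallest volume found.

**Step 2: every packing produced is feasible.** The slab for $s$ lies in $x_s\ge1+\varepsilon$, so it does not overlap $[0,1+\varepsilon]^d$. The slabs for $s\ne s'$ are separated along axis $s$: the first has $x_s\ge1+\varepsilon$, the second $x_s\le1$. All items are placed, for every blueprint, though the slabs may be thick for a bad one.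

**Step 3: some packing produced is good.** Consider the choice of $(\beta_s)_s$ satisfying (2). The optimal packing of Proposition 2, normalized, lies in $[0,1]^d$, so the total volume is at most $1$ and the choice is not skipped. Lemma 3 provides a valid blueprint with $\sum_c(\sigma(c)-\mathrm{cap}(c))^+\le\varepsilon$, and it is among those enumerated. For it, Lemma 4 leaves cross-section at most $2\varepsilon$ in total, hence volume at most $2\varepsilon$, since $\mathrm{vol}\le\mathrm{cr}$. With (3), $\mathrm{vol}(Z)\le3\varepsilon$. By Lemma 2 with $\theta=\delta_t\le\varepsilon$ each slab has thickness at most $A_d(\varepsilon+3\varepsilon)$. So the normalized packing lies in a cube of side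
$$1+\varepsilon+4A_d\varepsilon=1+C\varepsilon. \tag{7}$$
Undoing the normalization multiplies volumes by $\prod_s\beta_s\le(1+\varepsilon)^d\prod_s\beta_s^*=(1+\varepsilon)^d\,\mathrm{OPT}$. The volume is therefore at most
$$\bigl((1+\varepsilon)(1+C\varepsilon)\bigr)^d\mathrm{OPT}\le\bigl(1+(1+2C)\varepsilon\bigr)^d\mathrm{OPT}\le\bigl(1+2d(1+2C)\varepsilon\bigr)\mathrm{OPT}\le(1+\varepsilon')\,\mathrm{OPT}.$$
The first inequality uses $C\varepsilon^2\le C\varepsilon$. The second uses, for $y=(1+2C)\varepsilon$ and $z=dy\le1$, that $(1+y)^d\le e^{z}\le1+(e-1)z\le1+2z$, by convexity of the exponential on $[0,1]$.

**Step 4: running time.** There are $O_{d,\varepsilon}((\log n)^d)=O_{d,\varepsilon}(n)$ choices of $(\beta_s)_s$, each with numbers of polynomial bit length. For each there are $O_{d,\varepsilon}(1)$ blueprints, and each is checked and processed by sorting and greedy procedures. The total is $f(d,\varepsilon')\cdot\mathrm{poly}_d(\text{input size})$. $\blacksquare$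

If the target box is prescribed, no guess of $\beta$ is needed, and the proof gives a statement about each side and not only about volume.

**Corollary 1 (resource augmentation).** For fixed $d$ and $\varepsilon'>0$: if items pack into a given $d$-dimensional box, then in time $f(d,\varepsilon')\cdot\mathrm{poly}$ they can be packed into that box with every side multiplied by $1+\varepsilon'$. There is no additive term.

**Proof.** Let $\beta_s$ be the sides of the given box, and choose $\varepsilon=1/E$, $E\ge2$, with $C\varepsilon\le\varepsilon'$. After normalization the items pack into $[0,1]^d$. Run items 2 and 3 of the algorithm. By (7), for some blueprint the packing lies in a cube of side $1+C\varepsilon\le1+\varepsilon'$. $\blacksquare$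

## 10. Choosing orientations by a linear program

With rotations, item $i$ has a nonempty set $O_i$ of allowed orientations (coordinate permutations), and the class of an item depends on its orientation. Items of volume at least $\delta^d$ are few, so we guess their orientations. For all others we let a linear program choose, with tube capacities as constraints.

We use a textbook fact: a linear program $\min c^{\mathsf T}x$, $Ax=b$, $x\ge0$ that is feasible and bounded has a basic optimal solution, computable in polynomial time, and a basic solution has at most as many nonzero entries as $A$ has rows.

**Proof of Theorem 2.** The constants are those of Section 6, for an $\varepsilon=1/E$, $E\ge 2$, chosen at the end.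

**Step 1: guessing the box.** Let $\ell_{\min},\ell_{\max}$ be the smallest and largest sides of all items. There are finitely many choices of orientations, and for each of them Proposition 2 applies. So an optimal packing exists and its box sides satisfy $\ell_{\min}\le\beta_s^*\le n\ell_{\max}$. Try $\beta_s=\ell_{\min}(1+\varepsilon)^j$ for $0\le j\le\lceil\log_{1+\varepsilon}(n\ell_{\max}/\ell_{\min})\rceil$. These are $O_\varepsilon(\text{input size})$ values per coordinate, hence polynomially many guesses for fixed $d$, with numbers of polynomial bit length. For one guess, (2) holds for all $s$.

Normalize. The volume of an item does not depend on its orientation. Call an orientation in $O_i$ *admissible* if all resulting sides are $\le1$. Skip the guess if the total volume exceeds $1$ or some item has no admissible orientation.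

**Step 2: guessing the scale, the large items and the blueprint.** Which items are medium depends on orientations, so try all $t\in\{0,\dots,m-1\}$, with $\delta=\delta_t$, $\mu=\delta_{t+1}$. At most $\delta^{-d}$ items have volume $\ge\delta^d$. Guess an admissible orientation for each of them, and call it their only admissible orientation from now on; there are at most $(d!)^{\delta^{-d}}$ guesses. Every other item has volume $<\delta^d$, so it is big in no admissible orientation. The set of big items is now determined. Enumerate all valid blueprints for it.

**Step 3: the linear program.** A non-big item $i$ has the following options. It may use an admissible orientation $o$ in which it belongs to some class $c$; it then consumes cross-section $\mathrm{cr}(i,o)\ge\mathrm{vol}(i)$. Or it may be declared "extra" and go to a slab. The latter is always possible: $i$ has an admissible orientation, $i$ is not big in it, so it has a side $\le\delta_t$ there. Solve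
$$\min\sum_i\mathrm{vol}(i)\,x_{i,\mathrm{extra}}\quad\text{subject to}\quad\sum_{\text{options of }i}x_{i,\cdot}=1\ \ \forall i,\qquad\sum_{(i,o)\in c}\mathrm{cr}(i,o)\,x_{i,o}\le\mathrm{cap}(c)\ \ \forall c,\qquad x\ge0. \tag{8}$$
It is feasible (all items extra) and its value is at least $0$. Add slack variables and take a basic optimal solution.

**Step 4: rounding.** We bound the number of items split between options. The number of nonzero variables is at most the number of items plus the number of classes, and there are at most $T$ classes. Every item has at least one nonzero variable, and a split item has at least two. So at most $T$ items are split. A split item uses at least one class option; in that orientation it has a side $\le\mu$ and all other sides $\le1$, so its volume is $\le\mu$. Declare all split items extra. This adds volume at most $T\mu\le\varepsilon$.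

The items assigned to class $c$ now have total cross-section at most $\mathrm{cap}(c)$. By Lemma 4, applied to exactly these items, the leftovers have total cross-section, hence volume, at most $\sum_c\lambda_c\le\varepsilon$. Give each extra item an admissible orientation with a side $\le\delta_t\le\varepsilon$; leftovers keep theirs, in which they have a side $\le\mu$. Pack extras and leftovers into slabs as in item 3 of Section 9, undo the normalization, and output the best packing over all guesses.

**Step 5: analysis.** Take the guess of $\beta$ satisfying (2), and let each item have its orientation in the optimal packing; it is admissible. Take $t$ with $\mathrm{vol}(M_t)\le\varepsilon$ for these orientations, and the guess that gives the items of volume $\ge\delta^d$ these orientations. An item that is big in the optimal packing has volume $>\delta^d$, so its orientation is among those guessed; thus the big items of the algorithm are exactly those of the optimal packing. Take the blueprint of Lemma 3 for the items so oriented, with $\sigma(c)$ referring to these orientations.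

Here is a feasible solution of (8). Items that are medium in the optimal orientation go to extra; their volume is at most $\varepsilon$. An item that belongs to class $c$ in its optimal orientation takes this option with value $\min\{1,\mathrm{cap}(c)/\sigma(c)\}$ and extra with the rest. Class $c$ then consumes $\min\{\sigma(c),\mathrm{cap}(c)\}\le\mathrm{cap}(c)$, and since $\mathrm{vol}\le\mathrm{cr}$, the parts sent to extra contribute at most
$$\sum_c\Bigl(1-\frac{\mathrm{cap}(c)}{\sigma(c)}\Bigr)^+\sigma(c)=\sum_c\bigl(\sigma(c)-\mathrm{cap}(c)\bigr)^+\le\varepsilon,$$
the sums being over classes with $\sigma(c)>0$. So the optimal value of (8) is at most $2\varepsilon$. The volume going to slabs is at most $2\varepsilon$ for the linear program, $\varepsilon$ for split items and $\varepsilon$ for leftovers, in total $4\varepsilon$. Each slab has thickness at most $A_d(\varepsilon+4\varepsilon)$, and the normalized packing lies in a cube of side $1+(1+5A_d)\varepsilon$. With $C=1+5A_d$ in place of $1+4A_d$, the computation at the end of Step 3 in Section 9 gives volume at most $(1+\varepsilon')\mathrm{OPT}$ when $\varepsilon\le\varepsilon'/(2d(1+2C))$ and $\varepsilon'\le1$. The running time is a constant number (depending on $d,\varepsilon$) of linear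 programs and greedy procedures for each of the polynomially many guesses of $\beta$, that is, $f(d,\varepsilon')\cdot\mathrm{poly}_d(\text{input size})$. $\blacksquare$

## 11. Perfect packings encode 3-Partition

We now show that the dependence on $\varepsilon$ cannot be made polynomial. In 3-Partition we are given positive integers $a_1,\dots,a_{3r}$ and $B$ with $B/4<a_j<B/2$ and $\sum_ja_j=rB$, and we ask whether they split into $r$ groups of sum $B$ each. By the size bounds each such group has exactly three members. The problem is strongly NP-complete (Garey–Johnson): it is NP-complete even if the numbers are written in unary.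

The plan is to have items of total volume $V_0$ that fill a box perfectly exactly for yes-instances. One large item, the frame, forces the shape of the box.

**Proof of Theorem 3.** Let $d\ge2$.

**Step 1: the instance.** Put $M=rB+1$. The items are a frame of size $B\times M\times1\times\dots\times1$ and, for each $j$, a small item of size $a_j\times1\times\dots\times1$. The total volume is $V_0=BM+rB=B(M+r)$. By Proposition 2 there is an optimal packing in which all box sides and coordinates are sums of item sides, hence integers. So $\mathrm{OPT}$ is an integer and $\mathrm{OPT}\ge V_0$.

**Step 2: yes-instances have $\mathrm{OPT}=V_0$.** Put the frame into the box $B\times(M+r)\times1\times\dots\times1$ at the bottom of coordinate 2. Above it there remain $r$ rows of length $B$ and height $1$, and each takes one group of three.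

**Step 3: $\mathrm{OPT}=V_0$ implies a yes-instance.** Consider the optimal packing with integer data. Because of the frame, the first side is $\ge B$, the second is $\ge M$, all others are $\ge1$.

* If a side in a coordinate $\ge3$ were $\ge2$, the volume would be at least $2BM$, and $2BM>BM+rB=V_0$ because $M>r$.
* If the first side were $\ge B+1$, the volume would be at least $(B+1)M=BM+rB+1>V_0$.

So the first side is $B$, all sides in coordinates $\ge3$ are $1$, and the second side is $V_0/B=M+r$. The box has volume $V_0$, so it is filled with no gaps. The frame spans the full box in all coordinates except the second, where it occupies an interval of length $M$ with integer ends. What remains consists of $r$ rows of height $1$ and length $B$ between consecutive integers in coordinate 2. Each small item has height $1$ and an integer second coordinate, so it lies in one row. Each row is filled exactly, so the $a_j$ in it sum to $B$. This is a 3-Partition.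

**Step 4: running an FPTAS.** Suppose there were an FPTAS. Run it with $\varepsilon=1/(2V_0)$. If $\mathrm{OPT}=V_0$, it returns volume at most $V_0+\frac12$. If not, then $\mathrm{OPT}\ge V_0+1$ and it returns at least $V_0+1$. So it decides 3-Partition, in time polynomial in the instance size and in $1/\varepsilon=2V_0=2B(rB+1+r)$, hence polynomial in the unary size of the instance. As 3-Partition is strongly NP-complete, $\mathrm P=\mathrm{NP}$. $\blacksquare$
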